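\title{Jet schemes of codimension three Pfaffian ideals are Cohen--Macaulay}

\begin{abstract}
Let $X(t)$ be the generic skew-symmetric matrix of size $2r+1$ whose entries are polynomials of degree less than $k$ in $t$, and let $I$ be the ideal generated by the coefficients of $1,t,\dots,t^{k-1}$ in the $2r\times 2r$ Pfaffians of $X(t)$. We prove that for all $r,k\ge 1$, over an algebraically closed field of any characteristic, $I$ is prime and its quotient ring is a Cohen--Macaulay, normal, Gorenstein domain, and we compute its Hilbert series. The coefficients of a single entry of $X(t)$ are adjoined one at a time by an unprojection step that preserves Cohen--Macaulayness; the dimension bounds that this requires come from normal forms of alternating matrices over $K[t]/(t^k)$.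
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is an algebraically closed field of arbitrary characteristic. A square matrix is \emph{alternating} if it is skew-symmetric with zero diagonal. Let $n,r,k$ be positive integers with $2r\le n$, let
\[
S=K\bigl[x_{ij}^{(h)} : 1\le i<j\le n,\ 0\le h\le k-1\bigr],
\]
and let $X(t)$ be the alternating $n\times n$ matrix with entries $x_{ij}(t)=\sum_{h=0}^{k-1}x_{ij}^{(h)}t^h$ for $i<j$. For the Pfaffian $f(t)$ of a $2r\times2r$ principal submatrix of $X(t)$, write $f(t)\equiv\sum_{h=0}^{k-1}f^{(h)}t^h \pmod{t^k}$ with $f^{(h)}\in S$. The \emph{jet Pfaffian ideal} $I^{n,k}_r\subseteq S$ is generated by all these coefficients $f^{(h)}$. We put $R^{n,k}_r=S/I^{n,k}_r$, and the \emph{Pfaffian jet variety} $\mathcal P^{n,k}_r\subseteq\mathbb A^{k\binom n2}$ is the zero locus of $I^{n,k}_r$. Every variable has degree $1$; then each $f^{(h)}$ is homogeneous of degree $r$.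

Put $\Lambda_c=K[t]/(t^c)$. A point of $\mathbb A^{k\binom n2}$ is an alternating matrix over $\Lambda_k$, and it lies on $\mathcal P^{n,k}_r$ exactly when all its $2r\times 2r$ Pfaffians vanish in $\Lambda_k$. For $k=1$ these are the alternating matrices over $K$ of rank less than $2r$. For $k=2$ the expansion $f(X_0+tX_1)\equiv f(X_0)+t\,df_{X_0}(X_1)$ shows that the points are the pairs of such a matrix $X_0$ and a tangent vector $X_1$ at $X_0$. In general $\mathcal P^{n,k}_r$ records the curves that stay on the Pfaffian variety up to order $k-1$. Near a matrix of small rank the equations vanish to high order, so many curves qualify, and they can form a component that is too large.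

\begin{example}\label{ex:eight}
Let $r=k=2$. The $4\times4$ Pfaffians are quadrics, so they vanish on every matrix $tX_1$ over $\Lambda_2$; these matrices form a linear subspace of $\mathcal P^{n,2}_2$ of dimension $\binom n2$. On the nonempty open subset where $x_{12}^{(0)}\ne0$, the entry $x_{12}$ is a unit, and the equations $x_{12}x_{ij}-x_{1i}x_{2j}+x_{1j}x_{2i}=0$ determine $x_{ij}$ for $3\le i<j$ from the $2n-3$ entries in the first two rows; this open subset has dimension at most $2(2n-3)$. For $n=8$ we have $28>26$, so $\mathcal P^{8,2}_2$ has components of different dimensions, and its coordinate ring is not Cohen--Macaulay. For $n=5$ the two numbers are $10$ and $14$, and no obstruction appears.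
\end{example}

For $n=2r+1$ this obstruction never occurs: it is known that every $\mathcal P^{2r+1,k}_r$ is irreducible of codimension $3k$. If $I^{2r+1,k}_r$ had $3k$ generators, its quotient ring would be a complete intersection and hence Cohen--Macaulay. This happens for $r=1$, where the ideal is generated by all the variables and $R^{3,k}_1=K$. For $r\ge2$ there are $(2r+1)k>3k$ generators, and the codimension alone decides nothing. The following question comes from the work of De Negri and Sbarra \cite{DS}.

\begin{quote}
Is the coordinate ring $S/\sqrt{I^{2r+1,k}_r}$ of $\mathcal P^{2r+1,k}_r$ Cohen--Macaulay for all positive integers $r$ and $k$?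
\end{quote}

The answer is yes, and the radical is not needed.

\begin{theorem}\label{thm:main}
Let $r,k\ge1$, $n=2r+1$, $N=\binom n2$, $I=I^{n,k}_r$ and $R=S/I$.
\begin{enumerate}
\item[(1)] $R$ is Cohen--Macaulay of dimension $k(N-3)$.
\item[(2)] $I$ is prime. Hence $S/\sqrt I=R$ is Cohen--Macaulay.
\item[(3)] The Hilbert series of $R$ is
\[
H_R(z)=\left(\frac{1-nz^r+nz^{r+1}-z^{2r+1}}{(1-z)^N}\right)^{k},
\]
and $R$ has degree $\bigl(r(r+1)(2r+1)/6\bigr)^k$.
\item[(4)] $R$ is Gorenstein with $a$-invariant $-k(r-1)(2r+1)$, regular in codimension at most $3$, and normal.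
\end{enumerate}
\end{theorem}

By (3), the series for $k$ is the $k$-th power of the series for $k=1$. Its numerator begins with $1-nkz^r$, so the $nk$ generators of $I$ are linearly independent, and $R$ is not a complete intersection for $r\ge2$. The known irreducibility is not used; it is reproved in Section~\ref{sec:prime}.

\medskip\noindent\textbf{The method.} Single out the entry $a=x_{12}$. Two of the $n$ Pfaffians do not involve $a$. The other $n-2$ have the form $ad_i-g_i$, where the $d_i$ are the $(2r-2)\times(2r-2)$ Pfaffians of the matrix $C$ obtained by deleting the first two rows and columns. So $R$ arises from a ring with fewer equations by adjoining the ratio $a=g_i/d_i$. A lemma of Kustin--Miller unprojection type (Section~\ref{sec:unproj}) says that adjoining such a ratio preserves Cohen--Macaulayness, provided the locus where the denominators vanish is Cohen--Macaulay of codimension one. We adjoin the coefficients $a_0,\dots,a_{k-1}$ of $a(t)$ one at a time. The loci of vanishing denominators turn out to be of the same kind, with $d$ replaced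 by $d/t$, and this gives a double induction. Section~\ref{sec:five} carries this out by hand for $5\times5$ matrices and $k\le2$; Sections~\ref{sec:pf} and~\ref{sec:cm} treat the general case, up to one dimension bound, which Section~\ref{sec:orbits} proves by stratifying alternating matrices over $\Lambda_k$ into congruence orbits. Sections~\ref{sec:prime} and~\ref{sec:hilbert} prove parts (2)--(4).

\medskip\noindent\textbf{Coefficients.} If $f$ is a polynomial in the entries of a matrix and we substitute the generic entries of $X(t)$, then $f^{(h)}$ denotes the coefficient of $t^h$ in $f(t)$. It is homogeneous of degree $\deg f$ if $f$ is homogeneous, and it involves only variables $x_{ij}^{(u)}$ with $u\le h$. For $c\le k$, the polynomials $f^{(0)},\dots,f^{(c-1)}$ vanish at a matrix over $\Lambda_k$ if and only if $f\equiv0 \pmod{t^c}$ at that matrix. The \emph{order} of $x\in\Lambda_c$ is the largest $u\le c$ with $x\in t^u\Lambda_c$; the units are the elements of order $0$.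

\section{Graded Cohen--Macaulay rings and unprojection}\label{sec:unproj}

A \emph{standard graded algebra} is a finitely generated graded $K$-algebra $A=\bigoplus_{i\ge0}A_i$ with $A_0=K$ that is generated by $A_1$; let $\mathfrak m=\bigoplus_{i>0}A_i$. The depth of a nonzero finitely generated graded module $M$ is the maximal length of an $M$-regular sequence in $\mathfrak m$; it is at most $\dim M$. The ring $A$ is Cohen--Macaulay (CM) if and only if $\operatorname{depth}A=\dim A$. We write $H_M(z)=\sum_i(\dim_KM_i)z^i$ and $M(-1)_i=M_{i-1}$. We use the following textbook facts.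
\begin{enumerate}
\item[(G1)] If $A$ is CM, every associated prime $P$ of $A$ satisfies $\dim A/P=\dim A$. In particular the associated primes are the minimal primes, and all components of $\operatorname{Spec}A$ have the same dimension.
\item[(G2)] If $f$ is homogeneous of positive degree, then $\dim A/(f)\ge\dim A-1$.
\item[(G3)] If $A$ is CM, $f_1,\dots,f_c$ are homogeneous of positive degree and $\dim A/(f_1,\dots,f_c)\le\dim A-c$, then the $f_i$ form a regular sequence in any order, and the quotient is CM of dimension $\dim A-c$.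
\item[(G4)] If $s$ is a homogeneous nonzerodivisor of positive degree, then $A$ is CM of dimension $\delta$ if and only if $A/sA$ is CM of dimension $\delta-1$, and $H_{A/sA}=(1-z^{\deg s})H_A$. In particular $A[x]$ is CM if $A$ is.
\item[(G5)] If $0\to M'\to M\to M''\to0$ is exact with nonzero terms, then $\operatorname{depth}M'\ge\min(\operatorname{depth}M,\operatorname{depth}M''+1)$ and $\operatorname{depth}M''\ge\min(\operatorname{depth}M,\operatorname{depth}M'-1)$.
\item[(G6)] The dimension of $K[x_1,\dots,x_\nu]/\mathfrak a$ is the dimension of the zero locus of $\mathfrak a$ in $K^\nu$. If $Z\to Z'$ is a morphism of locally closed sets all of whose fibers have dimension at most $\phi$, then $\dim Z\le\dim Z'+\phi$.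
\end{enumerate}

Suppose that two vectors $d,\gamma\in B^m$ are proportional in the sense that $d_i\gamma_l=d_l\gamma_i$. Where some $d_i$ is invertible, the ratio $s=\gamma_i/d_i$ is a well-defined function. The next lemma adjoins it. The point is that multiplication by $s$ identifies the ideal $(d_1,\dots,d_m)$ with the ideal $(\gamma_1,\dots,\gamma_m)$, so that the depth of $B/(d)$ controls the depth of $B/(\gamma)$, which is the section $s=0$ of the new ring.

\begin{lemma}[Unprojection]\label{lem:unproj}
Let $B$ be a standard graded algebra, CM of dimension $\delta$. Let $d_1,\dots,d_m\in B$ be homogeneous of the same positive degree, and let $\gamma_1,\dots,\gamma_m\in B$ be homogeneous with $\deg\gamma_i=\deg d_i+1$. Put $\mathfrak d=(d_1,\dots,d_m)$ and $D=B/\mathfrak d$. Assume: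
\begin{enumerate}
\item[(i)] $d_i\gamma_l=d_l\gamma_i$ in $B$ for all $i,l$;
\item[(ii)] $D$ is CM of dimension $\delta-1$;
\item[(iii)] $\dim B/(\gamma_1,\dots,\gamma_m)\le\delta-1$.
\end{enumerate}
Then $Y=B[s]/(sd_i-\gamma_i : 1\le i\le m)$, with $\deg s=1$, is CM of dimension $\delta$, the element $s$ is a nonzerodivisor on $Y$, and $H_Y=H_B+\frac z{1-z}H_D$.
\end{lemma}

\begin{proof}
By (G1), every associated prime $P$ of $B$ has $\dim B/P=\delta$. By (ii) and (iii), neither $\mathfrak d$ nor $(\gamma)=(\gamma_1,\dots,\gamma_m)$ lies in such a $P$, so by prime avoidance each contains a nonzerodivisor. Hence an element of $B$ that is killed by all $d_l$, or by all $\gamma_l$, is zero.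

Define $\varphi\colon\mathfrak d\to B$ by $\varphi(\sum b_id_i)=\sum b_i\gamma_i$. By (i),
\[
d_l\sum_i b_i\gamma_i=\gamma_l\sum_i b_id_i\qquad\text{for all } l .
\]
If $\sum b_id_i=0$, then $\sum b_i\gamma_i$ is killed by all $d_l$ and so vanishes; thus $\varphi$ is well defined. If $\sum b_i\gamma_i=0$, then $\sum b_id_i$ is killed by all $\gamma_l$ and so vanishes; thus $\varphi$ is injective. It raises degrees by $1$, so $(\gamma)\cong\mathfrak d(-1)$.

Next, $s$ is a nonzerodivisor on $Y$. Let $sP=\sum Q_i(sd_i-\gamma_i)$ in $B[s]$. Setting $s=0$ gives $\sum Q_i(0)\gamma_i=0$, so $\sum Q_i(0)d_i=0$ by injectivity, and therefore $\sum Q_i(0)(sd_i-\gamma_i)=0$. Hence $sP=\sum(Q_i-Q_i(0))(sd_i-\gamma_i)$. Each $Q_i-Q_i(0)$ is divisible by $s$, and canceling $s$ in $B[s]$ puts $P$ in the ideal $(sd_i-\gamma_i)_i$.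

Now $Y/sY=B/(\gamma)$, a nonzero ring since the $\gamma_i$ have positive degree. By (G5) and (ii), the sequence $0\to\mathfrak d\to B\to D\to0$ gives $\operatorname{depth}\mathfrak d\ge\delta$, and then $0\to\mathfrak d(-1)\to B\to B/(\gamma)\to0$ gives $\operatorname{depth}B/(\gamma)\ge\delta-1$. With (iii), $B/(\gamma)$ is CM of dimension $\delta-1$, and $Y$ is CM of dimension $\delta$ by (G4). Finally $(1-z)H_Y=H_{B/(\gamma)}=H_B-z(H_B-H_D)$.
\end{proof}

\begin{remark}
Hypothesis (ii) cannot be dropped. For $B=K[x,y]$, $d=(x,y)$, $\gamma=(x^2,xy)$, hypotheses (i) and (iii) hold, but $D=K$ has codimension $2$, and $Y=K[x,y,s]/\bigl(x(s-x),\,y(s-x)\bigr)$ is the union of a plane and a line, which is not CM by (G1).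
\end{remark}

\section{The case of $5\times5$ matrices}\label{sec:five}

Let $r=2$ and write the matrix in block form,
\[
A=\begin{pmatrix}0&a&p^T\\-a&0&q^T\\-p&-q&C\end{pmatrix},\qquad
C=\begin{pmatrix}0&d_3&-d_2\\-d_3&0&d_1\\d_2&-d_1&0\end{pmatrix},
\]
with $p,q,d$ vectors of length $3$. By the formula $\operatorname{Pf}=x_{12}x_{34}-x_{13}x_{24}+x_{14}x_{23}$, the five $4\times4$ Pfaffians are, up to sign, $q\cdot d$, $p\cdot d$, and the three entries of $ad-g$, where $g=p\times q$ is the cross product. The entries of $d\times g$ are the minors $d_ig_l-d_lg_i$, and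
\begin{equation}\label{eq:cross}
d\times g=d\times(p\times q)=(q\cdot d)\,p-(p\cdot d)\,q .
\end{equation}
So once $p$ and $q$ are orthogonal to $d$, the vectors $d$ and $g$ are proportional, and $a$ is their ratio.

\medskip\noindent\textbf{The case $k=1$.} Let $B=K[d,p,q]/(p\cdot d,\,q\cdot d)$. Its zero locus has dimension $3+4=7$ where $d\ne0$ and $6$ where $d=0$, so $B$ is CM of dimension $7$ by (G3). Apply Lemma~\ref{lem:unproj} with $\gamma=g$. Hypothesis (i) is \eqref{eq:cross}, and (ii) holds since $D=K[p,q]$ has dimension $6$. For (iii), suppose $p\times q=0$. If $p,q$ span a line, which is a $4$-dimensional family of pairs, then $d$ lies in a plane; if $p=q=0$, then $d$ is arbitrary. So $\dim B/(g)=6$. Hence $R^{5,1}_2=B[a]/(ad-g)$ is CM of dimension $7$, the section $B/(g)$ by $a=0$ is CM of dimension $6$, and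
\[
H_{R^{5,1}_2}=\frac{(1-z^2)^2}{(1-z)^9}+\frac z{1-z}\cdot\frac1{(1-z)^6}=\frac{1+3z+z^2}{(1-z)^7}.
\]

\medskip\noindent\textbf{The case $k=2$.} Now $a=a_0+a_1t$, $d=d^{(0)}+d^{(1)}t$, and so on. The equations are $p\cdot d\equiv q\cdot d\equiv0\pmod{t^2}$ together with
\[
a_0d^{(0)}=g^{(0)},\qquad a_1d^{(0)}=\gamma,\qquad\text{where }\gamma=g^{(1)}-a_0d^{(1)} .
\]
We adjoin $a_0$ and then $a_1$. In the dimension counts, where $d^{(0)}\neq0$ we may assume $d_3^{(0)}\ne0$ by cyclic symmetry; then $d_3$ is a unit, the equations $p\cdot d=q\cdot d=0$ determine $p_3$ and $q_3$, and the $14$ coefficients of $d,p_1,p_2,q_1,q_2$ are free coordinates.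

Let $B_0$ be the quotient of the polynomial ring in the $18$ coefficients of $d,p,q$ by the four coefficients of $p\cdot d$ and $q\cdot d$. Setting $d^{(0)}=0$ leaves the relations $p^{(0)}\cdot d^{(1)}$ and $q^{(0)}\cdot d^{(1)}$, so $D_0=B_0/(d^{(0)})$ is a copy of the ring $B$ above, in the variables $d^{(1)},p^{(0)},q^{(0)}$, with $p^{(1)},q^{(1)}$ adjoined. It is CM of dimension $13$. So $\dim B_0=14$, and $B_0$ is CM by (G3). The constant term of \eqref{eq:cross} gives (i) for $d^{(0)}$ and $g^{(0)}$. For (iii), the part of the locus $g^{(0)}=0$ with $d^{(0)}=0$ has dimension at most $13$, and where $d_3^{(0)}\neq0$ the equation $g_3^{(0)}=0$ is one nontrivial condition on the free coordinates. So $B_1=B_0[a_0]/(a_0d^{(0)}-g^{(0)})$ is CM of dimension $14$.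

For the second step, in $B_1[t]/(t^2)$ we have $g-a_0d=t\gamma$ and $d\times(g-a_0d)=d\times g=0$; the coefficient of $t$ gives $d^{(0)}\times\gamma=0$, which is (i). The ring $D_1=B_1/(d^{(0)})$ has the relations
\[
p^{(0)}\cdot d^{(1)},\qquad q^{(0)}\cdot d^{(1)},\qquad p^{(0)}\times q^{(0)},
\]
in which $a_0,p^{(1)},q^{(1)}$ do not occur. It is not a complete intersection, but we have met it: it is the section $B/(g)$ of $R^{5,1}_2$, in the variables $d^{(1)},p^{(0)},q^{(0)}$, with seven variables adjoined. So $D_1$ is CM of dimension $13$, which is (ii). For (iii), by (G2) it suffices to show $\dim B_1/(\gamma,a_0)\le12$. The zero locus is given by $p\cdot d\equiv q\cdot d\equiv0$ and $g\equiv0\pmod{t^2}$. Where $d^{(0)}=0$ it lies in the locus $a_0=0$ of $D_1$, of dimension $12$. Where $d_3^{(0)}\ne0$, the condition $p_1q_2\equiv p_2q_1\pmod{t^2}$ has codimension $2$: if one of $p_1,p_2,q_1,q_2$ is a unit it determines another one, and otherwise four constant terms vanish. So $R^{5,2}_2=B_1[a_1]/(a_1d^{(0)}-\gamma)$ is CM of dimension $14$. With $u=(1+z)^2$,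 the series of $B_0,D_0,D_1$ are $u^2/(1-z)^{14}$, $u/(1-z)^{13}$, $(u+z)/(1-z)^{13}$, so
\[
H_{R^{5,2}_2}=\frac{u^2+zu+z(u+z)}{(1-z)^{14}}=\frac{(u+z)^2}{(1-z)^{14}}=\left(\frac{1+3z+z^2}{(1-z)^7}\right)^2 .
\]

The example shows what the general proof needs. On the locus $d^{(0)}=0$ the vector $d/t$ takes over the role of $d$, and the rings $D_0,D_1$ are understood because the same construction has already been carried out for $d/t$. So we must allow $d$ to be divisible by any power $t^e$ and adjoin the coefficients of the ratio of $g$ to $d/t^e$. We also need a replacement for \eqref{eq:cross} and a systematic way to count dimensions.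

\section{Pfaffian identities}\label{sec:pf}

The Pfaffian of an alternating matrix $A$ of even size $2\rho$ is $\operatorname{Pf}(A)=\sum\pm A_{i_1j_1}\cdots A_{i_\rho j_\rho}$, summed over the perfect matchings $\{i_1<j_1\},\dots,\{i_\rho<j_\rho\}$ of the indices, with the sign of the permutation $(i_1,j_1,\dots,i_\rho,j_\rho)$. The empty matrix has Pfaffian $1$. We use that $\operatorname{Pf}(A)^2=\det A$, that permuting rows and columns simultaneously multiplies $\operatorname{Pf}(A)$ by the sign of the permutation, and the first-row expansion $\operatorname{Pf}(A)=\sum_{j\ge2}(-1)^jA_{1j}\operatorname{Pf}(A_{\hat1\hat\jmath})$, where a hat marks a deleted row and column. For $A$ of odd size let $\operatorname{pf}(A)$ be the column vector with entries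
\[
\operatorname{pf}_i(A)=(-1)^{i+1}\operatorname{Pf}(A_{\hat\imath}).
\]
By the first-row expansion, $v\cdot\operatorname{pf}(A)$ is the Pfaffian of $A$ bordered by a new first row $(0,v^T)$.

\begin{lemma}\label{lem:pf}
Let $A$ be an alternating matrix of odd size $\nu$ over a commutative ring.
\begin{enumerate}
\item[(a)] $A\operatorname{pf}(A)=0$.
\item[(b)] $\operatorname{pf}(P^TAP)=\operatorname{adj}(P)\operatorname{pf}(A)$ for every $\nu\times\nu$ matrix $P$.
\item[(c)] Let $\nu\ge3$, $d=\operatorname{pf}(A)$ and $i\ne l$. There are a vector $y$ of integer polynomials in the entries of $A$ and a sign $\epsilon=\pm1$ such that $d_iv_l-d_lv_i=\epsilon\,y^TAv$ for every vector $v$.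
\end{enumerate}
\end{lemma}

\begin{proof}
All three are polynomial identities with integer coefficients, so we may assume that the entries of $P$, and those of $A$ above the diagonal, are indeterminates over $\mathbb Z$. Let $F$ be the fraction field; it has characteristic $0$.

(a) The $l$-th entry of $A\operatorname{pf}(A)$ is the Pfaffian of $A$ bordered by the row $(0,A_{l1},\dots,A_{l\nu})$. Since $A_{ll}=0$, the new row equals the row of index $l$ of the bordered matrix. So its determinant vanishes, and hence its Pfaffian does.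

(b) Since $\det A_{\hat1}=\operatorname{pf}_1(A)^2\ne0$, part (a) shows that $A$ has rank $\nu-1$ and that $w=\operatorname{pf}(A)$ spans its kernel. The matrix $\operatorname{adj}(A)$ has columns in $\ker A$, because $A\operatorname{adj}(A)=\det A=0$, and it is symmetric, because $\operatorname{adj}(A)^T=\operatorname{adj}(-A)=(-1)^{\nu-1}\operatorname{adj}(A)$. So $\operatorname{adj}(A)=\lambda ww^T$ with $\lambda\in F$, and the $(1,1)$ entry $\det A_{\hat1}=w_1^2$ gives $\lambda=1$. Thus $\operatorname{adj}(A)=\operatorname{pf}(A)\operatorname{pf}(A)^T$ for all alternating matrices of size $\nu$. Put $v=\operatorname{pf}(P^TAP)$. By (a), $P^TAPv=0$, so $Pv\in\ker A$ and $v=\mu\operatorname{adj}(P)w$ with $\mu\in F$. Now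
\[
vv^T=\operatorname{adj}(P^TAP)=\operatorname{adj}(P)\operatorname{adj}(A)\operatorname{adj}(P)^T=\bigl(\operatorname{adj}(P)w\bigr)\bigl(\operatorname{adj}(P)w\bigr)^T
\]
gives $\mu^2=1$. So $\mu=\pm1$ is a constant, and specializing $P$ to the identity gives $\mu=1$.

(c) Let $T=\{1,\dots,\nu\}\setminus\{i,l\}$, a set of odd size, and let $A_T$ be the principal submatrix on $T$. Let $y$ have the entries of $\operatorname{pf}(A_T)$ in the positions of $T$ and $0$ in positions $i,l$. Then $(Ay)_u=0$ for $u\in T$ by (a). For $u\in\{i,l\}$, $(Ay)_u$ is the Pfaffian of $A_T$ bordered by the row $(0,(A_{uw})_{w\in T})$, which is $\pm\operatorname{Pf}(A_{T\cup\{u\}})$; this is $\pm d_l$ for $u=i$ and $\pm d_i$ for $u=l$. So there are signs $\epsilon_1,\epsilon_2$ with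
\[
y^TAv=-(Ay)^Tv=-(\epsilon_1d_lv_i+\epsilon_2d_iv_l).
\]
For $v=d$ the left side vanishes by (a), and $d_id_l\ne0$, so $\epsilon_2=-\epsilon_1$. Take $\epsilon=\epsilon_1$.
\end{proof}

From now on let $r\ge2$, $n=2r+1$, $m=n-2=2r-1\ge3$ and $N'=\binom m2$, so that $N=N'+2m+1$. Write an alternating $n\times n$ matrix as
\begin{equation}\label{eq:block}
A=\begin{pmatrix}0&a&p^T\\-a&0&q^T\\-p&-q&C\end{pmatrix},\qquad d=\operatorname{pf}(C),
\end{equation}
with $C$ of size $m$. We call the first two indices $\alpha,\beta$ and the remaining ones $1,\dots,m$.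

\begin{lemma}\label{lem:block}
There are polynomials $g_1,\dots,g_m\in\mathbb Z[C,p,q]$, homogeneous of degree $r$ and bilinear in $p$ and $q$, such that $\operatorname{pf}(A)$ is the vector $(q\cdot d,\,-p\cdot d,\,ad-g)$. The $d_i$ have degree $r-1$, and for all $i,l$
\begin{equation}\label{eq:prop}
d_ig_l-d_lg_i\in(p\cdot d,\ q\cdot d)\subseteq\mathbb Z[C,p,q].
\end{equation}
\end{lemma}

\begin{proof}
Deleting $\alpha$ leaves $C$ bordered by $q$, with Pfaffian $q\cdot d$; deleting $\beta$ leaves $C$ bordered by $p$, and the sign is $-1$. Deleting $i$, which is in position $i+2$, gives the sign $(-1)^{i+1}$. The matchings that pair $\alpha$ with $\beta$ contribute $a\operatorname{Pf}(C_{\hat\imath})$, hence $ad_i$; each other matching contributes one entry of $p$, one entry of $q$ and $r-2$ entries of $C$, and these terms define $-g_i$. The last $m$ rows of $A\operatorname{pf}(A)=0$ read $-p\,(q\cdot d)+q\,(p\cdot d)+C(ad-g)=0$, and $Cd=0$, so $Cg=q\,(p\cdot d)-p\,(q\cdot d)$. Lemma~\ref{lem:pf}(c) for $C$ and $v=g$ gives $d_ig_l-d_lg_i=\epsilon\bigl((y\cdot q)(p\cdot d)-(y\cdot p)(q\cdot d)\bigr)$.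
\end{proof}

This is where $n=2r+1$ shapes the argument: the denominators $d_i$ are the $2(r-1)\times2(r-1)$ Pfaffians of a matrix of size $2(r-1)+1$, so the locus where they vanish belongs to the same family with $r$ replaced by $r-1$.

\section{The double induction}\label{sec:cm}

Fix $r\ge2$ and $k\ge1$. Let $C(t),p(t),q(t)$ have generic entries of degree at most $k-1$ in $t$. For $0\le e\le k$ and $0\le j\le k-e$ let $B^e_j$ be the quotient of
\[
K\bigl[C^{(h)},p^{(h)},q^{(h)}\ (0\le h<k),\ a_0,\dots,a_{j-1}\bigr]
\]
by the homogeneous elements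
\begin{equation}\label{eq:rel}
\begin{aligned}
&d_i^{(h)}\quad(h<e),\qquad (p\cdot d)^{(h)},\ (q\cdot d)^{(h)}\quad(h<k),\\
&\textstyle\sum_{u=0}^ha_u\,d_i^{(e+h-u)}-g_i^{(h)}\quad(h<j),
\end{aligned}
\end{equation}
for $1\le i\le m$. In words: $d=t^e\hat d$, the vectors $p,q$ are orthogonal to $d$, and $g\equiv(a_0+a_1t+\cdots)\hat d\pmod{t^j}$. The bound $j\le k-e$ is natural because $\hat d$ is determined by a matrix over $\Lambda_k$ only modulo $t^{k-e}$. By Lemma~\ref{lem:block}, $B^0_k=R^{n,k}_r$ with $a_u=x_{12}^{(u)}$. For $k=3$ the rings form the triangle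
\[
\begin{array}{ccccccc}
B^0_0&\to&B^0_1&\to&B^0_2&\to&B^0_3=R^{n,3}_r\\[2pt]
B^1_0&\to&B^1_1&\to&B^1_2&&\\[2pt]
B^2_0&\to&B^2_1&&&&\\[2pt]
B^3_0&&&&&&
\end{array}
\]
Each arrow $B^e_j\to B^e_{j+1}$ will be an unprojection whose ring $D$ is built from the ring $B^{e+1}_j$ directly below its source. The expected dimension in row $e$ is
\[
\delta_e=k(N-3)-e=k(N'+2m)-2k-e :
\]
the condition $d\equiv0\pmod{t^e}$ costs $3e$ by induction on $r$, and it makes $2e$ of the $2k$ conditions on $p\cdot d$ and $q\cdot d$ automatic.

All dimension estimates reduce to one. Setting $a_0=\dots=a_{j-1}=0$ in \eqref{eq:rel} cuts out the set $W(e,j)$ of triples $(C,p,q)$ over $\Lambda_k$ with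
\[
d\equiv0 \pmod{t^e},\qquad p\cdot d=q\cdot d=0,\qquad g\equiv0\pmod{t^j}.
\]

\begin{proposition}\label{prop:W}
For $0\le e\le k$ and $0\le j\le k-e$, the set $W(e,j)$ has codimension at least $2k+e+j$ in the space of all $(C,p,q)$ over $\Lambda_k$. Equivalently,
\begin{equation}\label{eq:W}
\dim B^e_j/(a_0,\dots,a_{j-1})\le\delta_e-j .
\end{equation}
\end{proposition}

The proof is given in Section~\ref{sec:orbits} and does not use the rest of this section. Let $T_e$ be the ring $R^{m,e}_{r-1}$, formed from the variables $C^{(h)}$ with $h<e$, with the variables $C^{(h)}$ ($e\le h<k$) and $p^{(h)},q^{(h)}$ ($0\le h<k$) adjoined; here $R^{m,0}_{r-1}=K$.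

\begin{proposition}\label{prop:B}
Assume that $R^{m,e}_{r-1}$ is CM of dimension $e(N'-3)$ for $1\le e\le k$. Then $B^e_j$ is CM of dimension $\delta_e$ for all $0\le e\le k$ and $0\le j\le k-e$. Moreover
\begin{equation}\label{eq:rec}
H_{B^e_0}=(1-z^r)^{2(k-e)}H_{T_e},\qquad H_{B^e_{j+1}}=H_{B^e_j}+\frac z{1-z}\,H_{B^{e+1}_j}\quad(j+1\le k-e).
\end{equation}
\end{proposition}

\begin{proof}
We use descending induction on $e$ and, for fixed $e$, ascending induction on $j$. For $e=k$ only $j=0$ occurs.

\emph{The case $j=0$.} The elements $d_i^{(h)}$, $h<e$, involve only the $C^{(u)}$ with $u<e$ and generate $I^{m,e}_{r-1}$. So $T_e$ is the quotient of $K[C^{(h)},p^{(h)},q^{(h)}]$ by them, and it is CM of dimension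
\[
e(N'-3)+(k-e)N'+2mk=k(N'+2m)-3e=\delta_e+2(k-e).
\]
In $T_e$ the coefficients $(p\cdot d)^{(h)},(q\cdot d)^{(h)}$ with $h<e$ vanish, so $B^e_0$ is the quotient of $T_e$ by the $2(k-e)$ elements with $e\le h<k$, each of degree $r$. By \eqref{eq:W}, $\dim B^e_0\le\delta_e$. By (G3) these elements form a regular sequence and $B^e_0$ is CM of dimension $\delta_e$; (G4) gives the first formula in \eqref{eq:rec}.

\emph{The step from $j$ to $j+1\le k-e$.} Let $B=B^e_j$ and
\[
\gamma_i=g_i^{(j)}-\sum_{u=0}^{j-1}a_u\,d_i^{(e+j-u)}\in B .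
\]
The relation of order $h=j$ in \eqref{eq:rel} is $a_jd_i^{(e)}-\gamma_i$, so $B^e_{j+1}=B[s]/(sd_i^{(e)}-\gamma_i)_i$ with $s=a_j$. Here $\deg d_i^{(e)}=r-1\ge1$ and $\deg\gamma_i=r$. We check the hypotheses of Lemma~\ref{lem:unproj} with $\delta=\delta_e$.

(i) In $B[t]$ we have $d=t^e\hat d$ with $\hat d^{(v)}=d^{(e+v)}$, and $p\cdot d,\,q\cdot d\in t^kB[t]$. Substituting $C(t),p(t),q(t)$ into \eqref{eq:prop} gives $t^e(\hat d_ig_l-\hat d_lg_i)\in t^kB[t]$, so $\hat d_ig_l-\hat d_lg_i\in t^{k-e}B[t]$. Put $\eta=g-\bigl(\sum_{u<j}a_ut^u\bigr)\hat d$. By the relations of $B$, the coefficients of $t^h$ in $\eta$ vanish for $h<j$, and the coefficient of $t^j$ is $\gamma$. Moreover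
\[
\hat d_i\eta_l-\hat d_l\eta_i=\hat d_ig_l-\hat d_lg_i\in t^{k-e}B[t].
\]
Since $j<k-e$, the coefficient of $t^j$ on the left vanishes, and it equals $d_i^{(e)}\gamma_l-d_l^{(e)}\gamma_i$.

(ii) Let $D=B/(d_1^{(e)},\dots,d_m^{(e)})$. Since $j\le k-(e+1)$, the ring $B^{e+1}_j$ is defined, and it is CM of dimension $\delta_{e+1}=\delta_e-1$ by induction. If $j=0$, then $D=B^{e+1}_0$. Let $j\ge1$. Over $D$ the vector $\hat d$ is divisible by $t$, so the ratio of $g$ to $\hat d/t$ is $t$ times the ratio of $g$ to $\hat d$. Explicitly, in $D$ the term $u=h$ of the relation of order $h<j$ vanishes, and the relation becomes $\sum_{v=0}^{h-1}a_vd_i^{(e+h-v)}-g_i^{(h)}$. Call the extra variables of $B^{e+1}_j$ $b_0,\dots,b_{j-1}$. Its relation $\sum_{u=0}^hb_ud_i^{(e+1+h-u)}-g_i^{(h)}$ becomes the same element under $b_0=0$ and $b_u=a_{u-1}$ for $1\le u\le j-1$. The remaining relations agree, and $a_{j-1}$ does not occur, since $v\le h-1\le j-2$. Hence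
\[
D\cong\bigl(B^{e+1}_j/(b_0)\bigr)[a_{j-1}] .
\]
By \eqref{eq:W} and (G3), $b_0,\dots,b_{j-1}$ is a regular sequence on $B^{e+1}_j$, so $b_0$ is a nonzerodivisor. By (G4), $D$ is CM of dimension $\delta_{e+1}-1+1=\delta_e-1$. In both cases $H_D=H_{B^{e+1}_j}$: for $j\ge1$, killing $b_0$ multiplies the series by $1-z$, and adjoining $a_{j-1}$ divides it by $1-z$.

(iii) We have $B/(\gamma,a_0,\dots,a_{j-1})=B^e_{j+1}/(a_0,\dots,a_j)$, of dimension at most $\delta_e-j-1$ by \eqref{eq:W}. By (G2), applied $j$ times, $\dim B/(\gamma)\le\delta_e-1$.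

Lemma~\ref{lem:unproj} shows that $B^e_{j+1}$ is CM of dimension $\delta_e$ and gives the second formula in \eqref{eq:rec}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Induct on $r$, for all $k$ at once. For $r=1$ we have $R=K$ and $N=3$. For $r\ge2$, the inductive hypothesis applies to $R^{m,e}_{r-1}$ since $m=2(r-1)+1$, and Proposition~\ref{prop:B} shows that $R=B^0_k$ is CM of dimension $\delta_0=k(N-3)$.
\end{proof}

\section{Congruence orbits and the dimension bound}\label{sec:orbits}

The sets $W(e,j)$ are hard to measure directly, but they are stable under change of basis in the last $m$ coordinates. The group $GL_m(\Lambda_k)$ has only finitely many orbits on the matrices $C$, so it suffices to know the codimension of each orbit and of the fiber over one point of it.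

Let $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. Matrices $A,A'$ over $\Lambda_c$ are \emph{congruent} if $A'=P^TAP$ with $P$ invertible. If $u\in\Lambda_c$ is a unit, then
\begin{equation}\label{eq:split}
P^T\begin{pmatrix}uJ&E\\-E^T&A_1\end{pmatrix}P=\begin{pmatrix}uJ&0\\0&A'\end{pmatrix},
\quad P=\begin{pmatrix}I_2&-(uJ)^{-1}E\\0&I\end{pmatrix},
\end{equation}
with $A'=A_1+E^T(uJ)^{-1}E$; the lower left block vanishes because $(uJ)^{-1}=-u^{-1}J$ is skew-symmetric. The matrix $A'$ is alternating if $A_1$ is, since $x^TJx=0$ for every $x$. Also $uJ$ is congruent to $J$ via $\operatorname{diag}(u^{-1},1)$.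

A \emph{type} is a sequence $\tau=(\tau_1,\dots,\tau_s)$ with $c\ge\tau_1\ge\dots\ge\tau_s\ge0$. Put $|\tau|=\sum\tau_i$ and $N_\tau=t^{\tau_1}J\oplus\dots\oplus t^{\tau_s}J\oplus(0)$.

\begin{lemma}\label{lem:normal}
Every alternating matrix $A$ of size $2s+1$ over $\Lambda_c$ is congruent to $N_\tau$ for a unique type $\tau$. For $0\le e\le c$ we have $\operatorname{pf}(A)\equiv0\pmod{t^e}$ if and only if $|\tau|\ge e$.
\end{lemma}

\begin{proof}
Induct on $s$. If $A=0$, take all $\tau_i=c$. Otherwise let $\varepsilon<c$ be the minimal order of an entry, and write $A=t^\varepsilon A^\circ$ with $A^\circ$ alternating and having a unit entry. Permute the indices to put it in position $(1,2)$. By \eqref{eq:split}, $A$ is congruent to $t^\varepsilon J\oplus t^\varepsilon A'$. Apply induction to $t^\varepsilon A'$ and sort the blocks. For uniqueness, congruent matrices have isomorphic cokernels, and $\operatorname{coker}N_\tau=\bigoplus_i(K[t]/t^{\tau_i})^2\oplus K[t]/t^c$. By the structure theorem for $K[t]$-modules this determines the number of $i$ with $\tau_i=\ell$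 for each $1\le\ell\le c$, and the remaining $\tau_i$ are $0$.

We have $\operatorname{pf}(N_\tau)=(0,\dots,0,t^{|\tau|})^T$, since deleting an index other than the last leaves a zero row. If $A=P^TN_\tau P$, then $\operatorname{pf}(A)=\operatorname{adj}(P)\operatorname{pf}(N_\tau)$ by Lemma~\ref{lem:pf}(b), and $\operatorname{adj}(P)=\det(P)P^{-1}$ is invertible.
\end{proof}

Let $O_\tau$ be the set of matrices of type $\tau$. The group $GL_{2s+1}(\Lambda_c)$ is an open subset of an affine space over $K$, hence a connected algebraic group, and $O_\tau$ is one of its orbits. So $O_\tau$ is irreducible and locally closed.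

\begin{lemma}\label{lem:orbit}
The orbit $O_\tau$ has codimension $\sum_{i=1}^s(4i-1)\tau_i=3\tau_1+7\tau_2+11\tau_3+\cdots$ in the space of alternating matrices of size $2s+1$ over $\Lambda_c$.
\end{lemma}

For $s=1$ this says that asking the three entries to be divisible by $t^{\tau_1}$ costs $3\tau_1$. For $s=c=2$ and $\tau=(1,1)$ it gives the codimension $10$ of the matrices $tX_1$ in Example~\ref{ex:eight}.

\begin{proof}
Induct on $s$, for all $c$; the case $s=0$ is trivial. Note $\sum_{i=1}^s(4i-1)=s(2s+1)=\binom{2s+1}2$. Let $\varepsilon=\tau_s$. If $\varepsilon=c$, then $O_\tau=\{0\}$, of codimension $c\binom{2s+1}2$, as claimed.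

Let $\varepsilon<c$. Multiplication by $t^\varepsilon$ is a linear isomorphism from the alternating matrices over $\Lambda_{c-\varepsilon}$ onto the alternating matrices over $\Lambda_c$ divisible by $t^\varepsilon$. Since $GL_{2s+1}(\Lambda_c)\to GL_{2s+1}(\Lambda_{c-\varepsilon})$ is surjective, it maps the orbit $O'$ of type $\tau'=(\tau_i-\varepsilon)_{i\le s}$ over $\Lambda_{c-\varepsilon}$ onto $O_\tau$. As $\tau'_s=0$, the open subset $U\subseteq O'$ where the $(1,2)$ entry is a unit is nonempty, so $\dim U=\dim O'$. In the notation of \eqref{eq:split}, the map $A\mapsto(u,E,A')$ is an isomorphism from the alternating matrices with $u$ a unit onto all triples with $u$ a unit, and $A$ is congruent to $J\oplus A'$. By uniqueness of types, $A\in U$ if and only if $A'$ has type $(\tau_i-\varepsilon)_{i<s}$. The pair $(u,E)$ has $1+2(2s-1)=4s-1$ entries, and $\binom{2s-1}2+4s-1=\binom{2s+1}2$. By induction,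
\[
\dim O_\tau=(c-\varepsilon)\tbinom{2s+1}2-\sum_{i<s}(4i-1)(\tau_i-\varepsilon)=c\tbinom{2s+1}2-\sum_{i\le s}(4i-1)\tau_i,
\]
because $\varepsilon\binom{2s+1}2-\varepsilon\sum_{i<s}(4i-1)=(4s-1)\tau_s$.
\end{proof}

At a normal form, the last entry of $g$ will be a combination of $2\times2$ determinants. We need that a determinant equation modulo $t^c$ imposes $c$ conditions, whatever the right side.

\begin{lemma}\label{lem:det}
For $c\ge1$ and $h\in\Lambda_c$, the set $\{(x,y,z,w)\in\Lambda_c^4 : xw-yz=h\}$ has codimension at least $c$ in $\Lambda_c^4$.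
\end{lemma}

\begin{proof}
Stratify by the minimal order $f\in\{0,\dots,c\}$ of $x,y,z,w$. The stratum lies in $t^f\Lambda_c^4$, of codimension $4f$; if $2f\ge c$, this is at least $c$. If $2f<c$, write $(x,y,z,w)=t^f(x',y',z',w')$ with entries in $\Lambda_{c-f}$, one of them a unit. If the stratum is nonempty, then $h=t^{2f}h'$, and the equation becomes $x'w'-y'z'\equiv h'\pmod{t^{c-2f}}$. Where $x'$ is a unit, this expresses the first $c-2f$ coefficients of $w'$ as regular functions of $x',y',z'$; the other three cases are the same with the roles permuted. So the codimension is at least $4f+(c-2f)\ge c$.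
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:W}]
Put $s=r-1\ge1$, so $m=2s+1$. There are finitely many types over $\Lambda_k$, so it suffices to bound the part $W_\tau$ of $W(e,j)$ where $C\in O_\tau$. By Lemma~\ref{lem:normal}, $W_\tau$ is empty unless $|\tau|\ge e$. If $|\tau|\ge k$, then Lemma~\ref{lem:orbit} alone gives codimension at least $3|\tau|\ge3k\ge2k+e+j$, since $e+j\le k$. So let $e\le|\tau|<k$.

\emph{Reduction to $C=N_\tau$.} Let $C=P^TN_\tau P$ with $P\in GL_m(\Lambda_k)$, and write $p=P^Tp'$, $q=P^Tq'$. Let $A_0$ and $A_0'$ be the matrices \eqref{eq:block} with $a=0$ formed from $(C,p,q)$ and $(N_\tau,p',q')$. Then $A_0=Q^TA'_0Q$ with $Q=\operatorname{diag}(I_2,P)$, and $\operatorname{adj}(Q)=\operatorname{diag}(\det P\cdot I_2,\operatorname{adj}(P))$. Since $\operatorname{pf}(A_0)=(q\cdot d,-p\cdot d,-g)$, Lemma~\ref{lem:pf}(b) shows that passing from $A_0'$ to $A_0$ multiplies $q\cdot d$ and $p\cdot d$ by the unit $\det P$ and $g$ by the invertible matrix $\operatorname{adj}(P)$. So $(p',q')\mapsto(p,q)$ maps the fiber $\Phi$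 of $W_\tau$ over $N_\tau$ isomorphically onto the fiber over $C$. By (G6), the codimension of $W_\tau$ is at least the codimension of $O_\tau$ plus the codimension of $\Phi$ in the space of pairs $(p,q)$.

\emph{The equations at $N_\tau$.} Here $d=(0,\dots,0,t^{|\tau|})$, so $p\cdot d=q\cdot d=0$ means $p_m\equiv q_m\equiv0\pmod{t^{k-|\tau|}}$. Of the conditions on $g$ we use only the one on $g_m$. Since $m$ is odd, $-g_m$ is the Pfaffian of the submatrix of $A_0$ on $\alpha,\beta,1,\dots,2s$. In a matching with nonzero contribution, $\alpha$ and $\beta$ are not paired, as $a=0$, and all indices not paired with them are paired inside the blocks $\{2i-1,2i\}$ of $N_\tau$. So the partners of $\alpha$ and $\beta$ form one such block. Moving the pair $2i-1,2i$ next to $\alpha,\beta$ is an even permutation, and the $4\times4$ Pfaffian on $\alpha,\beta,2i-1,2i$ has the terms $-p_{2i-1}q_{2i}+p_{2i}q_{2i-1}$. Hence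
\[
g_m=\sum_{i=1}^st^{|\tau|-\tau_i}\Delta_i=t^{\sigma}\Bigl(\Delta_1+\sum_{i\ge2}t^{\tau_1-\tau_i}\Delta_i\Bigr),\qquad \Delta_i=p_{2i-1}q_{2i}-p_{2i}q_{2i-1},
\]
where $\sigma=|\tau|-\tau_1$. So $g_m\equiv0\pmod{t^j}$ says that the bracket vanishes modulo $t^{j'}$, with $j'=\max(0,j-\sigma)$.

\emph{The count.} Project $\Phi$ to the coordinates $p_l,q_l$ with $l\ge3$, which include $p_m,q_m$. The image lies in a linear subspace of codimension $2(k-|\tau|)$. For fixed values of these coordinates, the condition on the bracket prescribes $\Delta_1$ modulo $t^{j'}$, which has codimension at least $j'$ in the space of $(p_1,p_2,q_1,q_2)$ by Lemma~\ref{lem:det} (trivially if $j'=0$). By Lemma~\ref{lem:orbit}, $O_\tau$ has codimension at least $3\tau_1+7\sigma=3|\tau|+4\sigma$. In total the codimension of $W_\tau$ is at least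
\[
3|\tau|+4\sigma+2(k-|\tau|)+j'\ \ge\ 2k+|\tau|+j\ \ge\ 2k+e+j,
\]
because $4\sigma+j'\ge\sigma+j'\ge j$.
\end{proof}

The factor $t^\sigma$ in $g_m$ loses up to $\sigma$ conditions, and the weights $7,11,\dots$ of the later blocks, which exceed the first weight $3$, pay for the loss. For $r=2$ there is one block, $\sigma=0$, and the count is $3\tau_1+2(k-\tau_1)+j$. This completes the proof of Theorem~\ref{thm:main}(1).

\section{Irreducibility, primeness and normality}\label{sec:prime}

For $r=1$ the ideal $I$ is generated by all variables and $R=K$, so $I$ is prime and $R$ is regular. Let $r\ge2$, and write $V=\mathcal P^{n,k}_r$.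

\begin{lemma}\label{lem:irr}
The set $V$ is the union of the orbit $O_{(k,0,\dots,0)}$ and finitely many orbits $O_\tau$ with $\tau_2\ge1$, each of codimension at least $3k+4$ in $\mathbb A^{kN}$. Moreover $V$ is the closure of $O_{(k,0,\dots,0)}$, so it is irreducible.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:normal} with $c=e=k$ and $s=r$, $V$ is the union of the orbits with $|\tau|\ge k$. By Lemma~\ref{lem:orbit}, such an orbit has codimension $3|\tau|+\sum_i4(i-1)\tau_i\ge3k+4\tau_2$. If $\tau_2=0$, then $\tau_1=|\tau|\ge k$ forces $\tau=(k,0,\dots,0)$. As $V$ is a finite union of irreducible orbits, each component of $V$ is the closure of one of them. By part (1) and (G1), each component has codimension exactly $3k$, which excludes the orbits with $\tau_2\ge1$.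
\end{proof}

To pass from irreducibility to primeness we need $R$ to be reduced. Since $R$ has no embedded primes, it is enough to find one open subset on which the equations can be solved.

\begin{lemma}\label{lem:local}
Let $\Delta=d_m^{(0)}\in K[C^{(0)}]$. Then
\[
R[\Delta^{-1}]\cong K\bigl[C^{(h)},\,p_l^{(h)},\,q_l^{(h)} : l\ne m,\ 0\le h<k\bigr][\Delta^{-1}],
\]
which is a regular domain.
\end{lemma}

\begin{proof}
Let $Q$ be any quotient ring of $S[\Delta^{-1}]$, and compute in $Q[t]/(t^k)$, where $d_m$ is a unit. The equations $p\cdot d=q\cdot d=0$ are equivalent to the vanishing of the first two of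
\begin{equation}\label{eq:three}
p_m+d_m^{-1}\sum_{l<m}p_ld_l,\qquad q_m+d_m^{-1}\sum_{l<m}q_ld_l,\qquad a-g_md_m^{-1}.
\end{equation}
When they hold, \eqref{eq:prop} gives $g_l=d_lg_md_m^{-1}$, so $ad_l-g_l=d_l(a-g_md_m^{-1})$ for all $l$; since $d_m$ is a unit, $ad-g=0$ is then equivalent to the vanishing of the third element. Hence $I$ and the coefficients of the elements \eqref{eq:three} vanish in the same quotients of $S[\Delta^{-1}]$, that is, they generate the same ideal. As $d$ involves only $C$, and $g_m$ does not involve $a$, these coefficients eliminate the variables $a_h$, then $p_m^{(h)}$ and $q_m^{(h)}$. The polynomial $\Delta$ is nonzero, so the result is a localization of a polynomial ring at a nonzero element.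
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
At the constant matrix with $a=0$, $p=q=0$ and $C=J^{\oplus(r-1)}\oplus(0)$ we have $p\cdot d=q\cdot d=0$, $g=0$ because $g$ is bilinear in $p,q$, and $\Delta=1$. So $\Delta$ does not vanish identically on $V$, and $\Delta\notin\sqrt I$. By part (1), (G1) and Lemma~\ref{lem:irr}, the only associated prime of $R$ is $\sqrt I/I$. Hence $\Delta$ is a nonzerodivisor on $R$, and $R$ embeds in the domain $R[\Delta^{-1}]$ of Lemma~\ref{lem:local}. So $I$ is prime, and $S/\sqrt I=R$ is CM by part (1).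
\end{proof}

This answers the question of Section~\ref{sec:intro} affirmatively for all $r$ and $k$. The same charts give normality. Recall that a Noetherian ring is \emph{regular in codimension at most $c$} if its localizations at all primes of height at most $c$ are regular, and Serre's criterion: a Noetherian ring is normal if and only if it is regular in codimension at most $1$ and $\operatorname{depth}A_P\ge\min(2,\dim A_P)$ for all primes $P$. The depth condition holds in a CM ring.

\begin{proof}[Proof of the regularity and normality statements in Theorem~\ref{thm:main}(4)]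
The element $\Delta$ is the Pfaffian of the principal submatrix of $X(0)$ obtained by deleting the indices $1,2,n$. Permuting the indices preserves $I$, so by Lemma~\ref{lem:local} the ring $R[\Delta'^{-1}]$ is regular for every principal $(2r-2)\times(2r-2)$ Pfaffian $\Delta'$ of $X(0)$. Let $Z\subseteq V$ be the common zero locus of the $\Delta'$.

We claim that $Z$ does not meet $O_{(k,0,\dots,0)}$. For a matrix in this orbit, the constant term $X_0$ is congruent over $K$ to $0_2\oplus J^{\oplus(r-1)}\oplus(0)$, so it has rank $2r-2$. Choose a set $L$ of $2r-2$ indices such that the rows of $X_0$ indexed by $L$ form a basis of the row space. By skew-symmetry the columns indexed by $L$ span the column space, so every column of the submatrix of rows in $L$ is a combination of the columns of the principal submatrix on $L$. Hence that principal submatrix has rank $2r-2$, and its Pfaffian is nonzero.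

By Lemma~\ref{lem:irr}, $\dim Z\le kN-3k-4=\dim R-4$. Let $P$ be a prime of $R$ of height at most $3$. As $R$ is a finitely generated domain over $K$, $\dim R/P\ge\dim R-3$, so the zero locus of $P$ is not contained in $Z$, and some $\Delta'$ is not in $P$. Then $R_P$ is a localization of $R[\Delta'^{-1}]$, hence regular. Since $R$ is also CM, it is normal by Serre's criterion.
\end{proof}

\section{The Hilbert series and the Gorenstein property}\label{sec:hilbert}

Let $F_r(z)=1-(2r+1)z^r+(2r+1)z^{r+1}-z^{2r+1}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]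
Induct on $r$, for all $k$. For $r=1$ we have $F_1=(1-z)^3$, $N=3$ and $H_R=1$. Let $r\ge2$ and $\theta=z/(1-z)$. The recursion in \eqref{eq:rec} is Pascal's rule, so induction on $j$ gives $H_{B^e_j}=\sum_{i=0}^j\binom ji\theta^iH_{B^{e+i}_0}$. In particular $H_R=\sum_{e=0}^k\binom ke\theta^eH_{B^e_0}$. By the inductive hypothesis and the first formula in \eqref{eq:rec},
\[
H_{B^e_0}=(1-z^r)^{2(k-e)}\cdot\frac{F_{r-1}^{\,e}}{(1-z)^{eN'}}\cdot\frac1{(1-z)^{(k-e)N'+2mk}}
=\frac{(1-z^r)^{2(k-e)}F_{r-1}^{\,e}}{(1-z)^{k(N-1)}} .
\]
The binomial theorem gives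
\[
H_R=\left(\frac{(1-z^r)^2+\theta F_{r-1}}{(1-z)^{N-1}}\right)^k=\left(\frac{(1-z)(1-z^r)^2+zF_{r-1}}{(1-z)^N}\right)^k .
\]
With $m=2r-1$, the numerator is
\begin{align*}
&\bigl(1-z-2z^r+2z^{r+1}+z^{2r}-z^{2r+1}\bigr)+\bigl(z-mz^r+mz^{r+1}-z^{2r}\bigr)\\
&\qquad=1-(m+2)z^r+(m+2)z^{r+1}-z^{2r+1}=F_r .
\end{align*}

The degree of a standard graded algebra $A$ is the value at $z=1$ of the polynomial $(1-z)^{\dim A}H_A(z)$, here $\bigl(F_r/(1-z)^3\bigr)^k$. We have $F_r(1)=0$ and
\begin{align*}
F_r'(1)&=n\bigl(-r+(r+1)-1\bigr)=0,\\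
F_r''(1)&=nr\bigl(-(r-1)+(r+1)-2\bigr)=0,\\
F_r'''(1)&=nr\bigl(-(r-1)(r-2)+(r+1)(r-1)-2(2r-1)\bigr)=-nr(r+1).
\end{align*}
By Taylor's formula, $F_r/(1-z)^3$ takes the value $r(r+1)(2r+1)/6$ at $z=1$.
\end{proof}

For the Gorenstein property, recall the graded canonical module $\omega_A$ of a CM standard graded algebra $A$. It is a finitely generated graded module with the same associated primes as $A$, so it is torsion-free if $A$ is a domain, and $H_{\omega_A}(z)=(-1)^{\dim A}H_A(1/z)$ as rational functions. The $a$-invariant of $A$ is minus the least degree in which $\omega_A$ is nonzero, and $A$ is Gorenstein if and only if $\omega_A$ is isomorphic to a shift of $A$. The symmetry of $F_r$ makes the two Hilbert series agree up to a shift, and part (2) turns this numerical coincidence into an isomorphism.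

\begin{proof}[Proof of the Gorenstein statement in Theorem~\ref{thm:main}(4)]
We have $z^nF_r(1/z)=z^n-nz^{r+1}+nz^r-1=-F_r(z)$ and $(1-1/z)^N=(-1)^Nz^{-N}(1-z)^N$. So $H_R(1/z)=(-1)^{k(N+1)}z^{\kappa}H_R(z)$ with $\kappa=k(N-n)$. Since $k(N+1)\equiv k(N-3)=\dim R\pmod2$, we get $H_{\omega_R}=z^\kappa H_R$. Hence $\omega_R$ vanishes in degrees below $\kappa$ and has a nonzero element $\xi$ of degree $\kappa$. As $R$ is a domain, $\omega_R$ is torsion-free, and $1\mapsto\xi$ defines an injection $R(-\kappa)\to\omega_R$. Both sides have the same Hilbert series, so it is an isomorphism. Thus $R$ is Gorenstein with $a$-invariant $-\kappa=-k(N-n)=-k(r-1)(2r+1)$, because $N=rn$.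
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}
\bibitem{DS} Emanuela De Negri and Enrico Sbarra, \emph{On jet schemes of pfaffian ideals}, arXiv:1901.09602 (2019).
\end{thebibliography}
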